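\title{An edge-localized Tur\'an-type bound for the signless Laplacian spectral radius}

\begin{abstract}
Let $q(G)$ be the largest eigenvalue of the signless Laplacian of a connected graph $G$, and for an edge $e$ let $c(e)$ be the size of a largest clique containing $e$. We prove that
$q(G)\le 2\sum_{uv\in E(G)}\bigl(1-\frac1{c(uv)}\bigr)\bigl(\frac1{\deg u}+\frac1{\deg v}\bigr)$,
with equality, for graphs on at least two vertices, exactly for complete bipartite graphs and complete multipartite graphs with equal parts. The bound is the second level of a hierarchy indexed by vertices, edges, triangles, and so on. All levels follow from one averaging inequality: $q(G)$ is at most the average of $q(G_u)$ over the vertices $u$, where $G_u$ is obtained from $G$ by turning every non-neighbor of $u$ into a copy of $u$.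
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. Let $G=(V,E)$ be a graph with $n$ vertices, let $N(u)$ be the set of neighbors of a vertex $u$, and let $d_u=|N(u)|$. The \emph{signless Laplacian} of $G$ is $Q(G)=D(G)+A(G)$, the sum of the diagonal degree matrix and the adjacency matrix; its quadratic form is
\begin{equation}\label{eq:form}
y^{T}Q(G)y=\sum_{ab\in E}(y_a+y_b)^2 .
\end{equation}
The largest eigenvalue $q(G)$ of $Q(G)$ is the \emph{$Q$-index} of $G$. The all-ones vector in \eqref{eq:form} shows $q(G)\ge 4|E|/n$, so an upper bound on $q(G)$ is a strengthened upper bound on the number of edges. Abreu and Nikiforov \cite{AN} proved the Tur\'an-type bound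
\begin{equation}\label{eq:AN}
q(G)\le 2n\Bigl(1-\frac1{\omega(G)}\Bigr),
\end{equation}
where $\omega(G)$ is the clique number. One large clique in an otherwise sparse graph makes \eqref{eq:AN} weak, and this suggests replacing $\omega(G)$ by local clique numbers. For a clique $S$ let $c(S)$ be the size of a largest clique containing $S$; we write $c(v)$ and $c(uv)$ for vertices and edges. It is known that every connected graph satisfies
\begin{equation}\label{eq:vertex}
q(G)\le 2\sum_{v\in V}\Bigl(1-\frac1{c(v)}\Bigr).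
\end{equation}
The right side is $2n\,\mathbb E\bigl(1-1/c(v_1)\bigr)$ for a uniformly random vertex $v_1$. To localize further, choose next a uniformly random neighbor $v_2$ of $v_1$. The edge $v_1v_2$ equals a given edge $uv$ with probability $\frac1n\bigl(\frac1{d_u}+\frac1{d_v}\bigr)$, so for connected $G$ with $n\ge2$
\begin{equation}\label{eq:beta}
\beta(G):=2\sum_{uv\in E}\Bigl(1-\frac1{c(uv)}\Bigr)\Bigl(\frac1{d_u}+\frac1{d_v}\Bigr)=2n\,\mathbb E\Bigl(1-\frac1{c(v_1v_2)}\Bigr).
\end{equation}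
Since $c(v_1v_2)\le c(v_1)$, the number $\beta(G)$ is at most the right side of \eqref{eq:vertex}. Since $c(v_1v_2)\ge2$, we have $\beta(G)\ge n$, with equality if and only if $G$ is triangle-free. In that case $q(G)\le\beta(G)$ is easy: adjacent vertices have disjoint neighborhoods, so $d_u+d_v\le n$ on every edge, and $q(G)\le\max_{uv\in E}(d_u+d_v)$ by fact (F3) below. The question whether $q(G)\le\beta(G)$ holds for every connected graph comes from the paper of Kannan, Kumar and Pragada \cite{KKP}. The answer is yes.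

\begin{theorem}\label{thm:edge}
Every connected graph $G$ satisfies $q(G)\le\beta(G)$. If $n\ge2$, equality holds if and only if $G$ is a complete bipartite graph or a complete multipartite graph with equal parts.
\end{theorem}

For $n=1$ both sides are $0$. The inequality also holds for a disconnected graph with at least one edge: apply it to a component with the largest $Q$-index, and note that all terms of $\beta$ are nonnegative.

The random choice can be continued until it produces a maximal clique. For vertices $v_1,\dots,v_j$ let $N(v_1,\dots,v_j)$ be their common neighborhood.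

\begin{theorem}\label{thm:hier}
Let $G$ be connected with $n\ge2$. Choose $v_1$ uniformly in $V$; given $v_1,\dots,v_j$, choose $v_{j+1}$ uniformly in $N(v_1,\dots,v_j)$, and stop when this set is empty. Let $\{v_1,\dots,v_\kappa\}$ be the resulting random maximal clique, and put $m_1=n-d_{v_1}$ and $m_j=|N(v_1,\dots,v_{j-1})|-|N(v_1,\dots,v_j)|$ for $2\le j\le\kappa$. Then
\[
q(G)\le\mathbb E\,q(K_{m_1,\dots,m_\kappa})\le 2n\,\mathbb E\Bigl(1-\frac1\kappa\Bigr),
\]
and for every $r\ge1$
\[
q(G)\le 2n\,\mathbb E\Bigl(1-\frac1{c(v_1,\dots,v_{\min(r,\kappa)})}\Bigr).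
\]
The latter bounds are non-increasing in $r$. The case $r=1$ is \eqref{eq:vertex}, and the case $r=2$ is the inequality of Theorem~\ref{thm:edge}.
\end{theorem}

The proof uses neither \eqref{eq:AN} nor \eqref{eq:vertex}. Section~\ref{sec:sym} states the averaging inequality (Proposition~\ref{prop:avg}) and derives Theorem~\ref{thm:hier} from it. Section~\ref{sec:red} reduces the averaging inequality to a statement about pairs of nonadjacent vertices, which is proved in Sections~\ref{sec:pair}--\ref{sec:elem}. Section~\ref{sec:eq} treats equality.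

\section{Standard facts and complete multipartite graphs}\label{sec:prelim}

We write $\overline K_m$ for the edgeless graph on $m$ vertices, $H_1\vee H_2$ for the \emph{join} (the disjoint union together with all edges between $H_1$ and $H_2$), and $K_{n_1,\dots,n_\omega}=\overline K_{n_1}\vee\dots\vee\overline K_{n_\omega}$. We use three facts.

\begin{itemize}
\item[(F1)] $q(G)=\max_{y\ne0}y^TQ(G)y/\|y\|^2$. By \eqref{eq:form} the maximum is attained at a nonnegative vector, so $q$ does not decrease when edges are added.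
\item[(F2)] (Perron--Frobenius.) If $G$ is connected, then $q(G)$ has a positive eigenvector $x$, unique up to scaling, and every positive eigenvector of $Q(G)$ belongs to $q(G)$. The eigenvalue equation reads $(q(G)-d_u)x_u=\sum_{w\in N(u)}x_w$; for $n\ge2$ it shows $q(G)>d_u$.
\item[(F3)] If $G$ is connected and $n\ge2$, then $q(G)\le\max_{uv\in E}(d_u+d_v)$, with equality if and only if $d_u+d_v$ is the same for all edges. Indeed, let $\mathcal N$ be the vertex--edge incidence matrix. Then $Q(G)=\mathcal N\mathcal N^T$, so $q(G)$ is the spectral radius of $\mathcal N^T\mathcal N$. This matrix is nonnegative and irreducible, the row of $uv$ has sum $2+(d_u-1)+(d_v-1)$, and the spectral radius of a nonnegative irreducible matrix is at most its largest row sum, with equality if and only if all row sums are equal.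
\end{itemize}

\begin{lemma}\label{lem:multi}
Let $H=K_{n_1,\dots,n_\omega}$ with $\omega\ge2$, all $n_i\ge1$, and $n=\sum_in_i$. Then $q=q(H)$ satisfies
\begin{equation}\label{eq:multi}
\sum_{i=1}^\omega\frac{n_i}{q-n+2n_i}=1,
\end{equation}
with positive denominators. Moreover $q\le2n(1-\frac1\omega)$, with equality if and only if $\omega=2$ or all $n_i$ are equal. In particular $q(K_{s,t})=s+t$.
\end{lemma}

\begin{proof}
Vertices in the same part have the same neighborhood, so by (F2) the Perron vector takes one value $x_i>0$ on part $i$. With $\Sigma=\sum_jn_jx_j$ the eigenvalue equation is $(q-n+n_i)x_i=\Sigma-n_ix_i$, that is, $(q-n+2n_i)x_i=\Sigma$. Solving for $x_i$, multiplying by $n_i$ and summing gives \eqref{eq:multi}. The left side of \eqref{eq:multi} is strictly decreasing in $q$ while the denominators are positive, and it equals $\omega/2$ at $q=n$. Hence $q=n=2n(1-\frac12)$ if $\omega=2$, and $q>n$ if $\omega\ge3$. In the second case $t\mapsto t/(q-n+2t)$ is strictly concave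 on $t>0$, and Jensen's inequality gives $1\le n/(q-n+2n/\omega)$, with equality if and only if all $n_i$ are equal. This rearranges to $q\le 2n-2n/\omega$.
\end{proof}

\section{Symmetrization and the averaging inequality}\label{sec:sym}

For a vertex $u$ put $\overline N(u)=V\setminus N(u)$, which contains $u$, and $\bar d_u=n-d_u$. The \emph{symmetrization of $G$ at $u$} is the graph $G_u$ on $V$ obtained by deleting all edges inside $\overline N(u)$ and adding all edges between $\overline N(u)$ and $N(u)$. Thus $G_u=G[N(u)]\vee\overline K_{\bar d_u}$: every non-neighbor of $u$ has become a copy of $u$. The largest cliques of $G_u$ have size $c(u)$, so $G_u$ retains only the cliques seen from $u$.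

\begin{proposition}[averaging inequality]\label{prop:avg}
If $G$ is connected with $n\ge2$ vertices, then $n\,q(G)\le\sum_{u\in V}q(G_u)$.
\end{proposition}

\begin{remark}
Connectedness cannot be dropped. Let $G$ be a triangle together with three isolated vertices, so $nq(G)=24$. An isolated vertex $u$ gives an edgeless $G_u$, and a vertex of the triangle gives $G_u=K_{1,1,4}$. At $q=8$ the left side of \eqref{eq:multi} is $\frac12+\frac25<1$, so $q(K_{1,1,4})<8$ and $\sum_uq(G_u)<24$.
\end{remark}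

Proposition~\ref{prop:avg} can be iterated, because symmetrizing a join at a vertex of one of its independent parts changes nothing.

\begin{proof}[Proof of Theorem~\ref{thm:hier} from Proposition~\ref{prop:avg}]
Let $S=(v_1,\dots,v_j)$, $j\ge0$, be a sequence of distinct pairwise adjacent vertices, with $N(S)=V$ for the empty sequence. Put $M_i=N(v_1,\dots,v_{i-1})\setminus N(v_1,\dots,v_i)$; then $v_i\in M_i$, $|M_i|=m_i$, and $M_1,\dots,M_j,N(S)$ partition $V$. Let $G_S$ be the join of the edgeless graphs on $M_1,\dots,M_j$ and of $G[N(S)]$. So $G_\emptyset=G$ and $G_{(u)}=G_u$.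

Suppose $N(S)\ne\emptyset$. Then $H=G_S$ is connected: it is $G$, or a join of at least two nonempty graphs. A vertex $x\in M_i$ has non-neighborhood $M_i$ in $H$, which is already independent and joined to the rest, so $H_x=H$. A vertex $w\in N(S)$ has neighborhood $M_1\cup\dots\cup M_j\cup N(S,w)$ and non-neighborhood $N(S)\setminus N(S,w)$ in $H$, so $H_w=G_{(S,w)}$. Proposition~\ref{prop:avg} gives $nq(H)\le(n-|N(S)|)q(H)+\sum_{w\in N(S)}q(G_{(S,w)})$, that is,
\[
q(G_S)\le\frac1{|N(S)|}\sum_{w\in N(S)}q(G_{(S,w)}).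
\]
Let $Y_j=q(G_{(v_1,\dots,v_{\min(j,\kappa)})})$ along the random process. The last inequality says that the conditional expectation of $Y_{j+1}$, given the process up to step $j$, is at least $Y_j$. Now $Y_0=q(G)$, $\mathbb EY_1=\frac1n\sum_uq(G_u)$ and $Y_n=q(K_{m_1,\dots,m_\kappa})$, where $\sum_im_i=n$ and $\kappa\ge2$ because $G$ has no isolated vertex. With Lemma~\ref{lem:multi},
\begin{equation}\label{eq:chain}
q(G)\le\frac1n\sum_uq(G_u)\le\mathbb E\,q(K_{m_1,\dots,m_\kappa})\le2n\,\mathbb E\Bigl(1-\frac1\kappa\Bigr).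
\end{equation}
Finally $c(v_1)\ge c(v_1,v_2)\ge\dots\ge c(v_1,\dots,v_\kappa)=\kappa$ for every outcome. This gives the bound for each $r$ and its monotonicity in $r$. For $r=2$ the bound is $\beta(G)$ by \eqref{eq:beta}.
\end{proof}

\begin{example}
Let $G$ be the triangle $abc$ with a pendant edge $cd$. The equations $(q-3)x_a=x_c$, $(q-1)x_d=x_c$, $(q-3)x_c=2x_a+x_d$ give $(q-2)(q^2-5q+2)=0$ with $q>3$, so $q(G)=\frac12(5+\sqrt{17})\approx4.56$. Here $G_a=G_b=K_{2,1,1}$, with $Q$-index $3+\sqrt5$ by \eqref{eq:multi}; $G_d=K_{3,1}$, with $Q$-index $4$; and $G_c=G$. The process ends in the triangle with probability $\frac12+\frac14\cdot\frac23=\frac23$, and otherwise in the edge $cd$. Thus $\mathbb E\,q(K_{m_1,\dots,m_\kappa})=\frac13(10+2\sqrt5)\approx4.82$ and $\beta(G)=8\bigl(\frac23\cdot\frac23+\frac13\cdot\frac12\bigr)=\frac{44}9\approx4.89$, while \eqref{eq:vertex} gives $5$ and \eqref{eq:AN} gives $\frac{16}3$.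
\end{example}

\section{Reduction to pairs of nonadjacent vertices}\label{sec:red}

We begin the proof of Proposition~\ref{prop:avg}. Write $q=q(G)$ and $q_u=q(G_u)$. Since $G$ is connected, $d_u\ge1$, so $G_u$ contains $K_{d_u,\bar d_u}$ and $q_u\ge n$ by (F1) and Lemma~\ref{lem:multi}. This settles the case $q\le n$. \emph{Through Section~\ref{sec:hard} we assume $q>n$.}

Let $x$ be the positive unit eigenvector for $q$, and put $a_u=q-d_u>0$. For $X\subseteq V$ let
\[
\sigma(X)=\sum_{w\in X}x_w,\qquad s(X)=\sum_{w\in X}x_w^2,\qquad \mathcal E(X)=\sum_{ab\in E,\ a,b\in X}(x_a+x_b)^2,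
\]
and write $\sigma_u,s_u,\mathcal E_u$ for the values at $X=N(u)$. Then $\sigma_u=a_ux_u$ by (F2). For distinct nonadjacent vertices $v,z$ put
\[
i=|N(v)\cap N(z)|,\quad k=|N(v)\setminus N(z)|,\quad m=|N(z)\setminus N(v)|,\quad \ell=q-i-k-m .
\]
These numbers always refer to the pair under discussion. As $v,z\notin N(v)\cup N(z)$, we have $\ell>n-(n-2)>0$, and
\begin{equation}\label{eq:a}
a_v=\ell+m,\qquad a_z=\ell+k .
\end{equation}

\subsection{The Perron vector of $G$ as a test vector}

The first idea is to bound $q_u$ from below by $R_u:=x^TQ(G_u)x$. The sum of these bounds can be computed exactly.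

\begin{lemma}\label{lem:triple}
Let $\mathcal T$ be the set of pairs $(ab,z)$, where $ab$ is an edge and $z\notin\{a,b\}$ is adjacent to neither $a$ nor $b$. Then
\begin{align*}
\sum_u(R_u-q)&=2\sum_{(ab,z)\in\mathcal T}\bigl[x_z^2+x_z(x_a+x_b)-x_ax_b\bigr]\\
&=\sum_{\{v,z\}:\,v\ne z,\ v\not\sim z}\bigl[2(k+m)x_vx_z-\ell(x_v-x_z)^2\bigr].
\end{align*}
\end{lemma}

\begin{proof}
By \eqref{eq:form}, $R_u-q$ is the sum of the terms $(x_a+x_b)^2$ over the edges added in forming $G_u$ minus the sum over the edges deleted. An added edge joins a neighbor $b$ of $u$ to a vertex $z\ne u$ adjacent to neither $u$ nor $b$; a deleted edge joins two non-neighbors of $u$, both different from $u$. In both cases $u$ and the two endpoints form a triple with exactly one edge of $G$. A triple $(ab,z)\in\mathcal T$ contributes $(x_b+x_z)^2$ for $u=a$, $(x_a+x_z)^2$ for $u=b$, and $-(x_a+x_b)^2$ for $u=z$. The total is $2[x_z^2+x_z(x_a+x_b)-x_ax_b]$.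

Give half of this total to the ordered pair $(a,z)$ and half to $(b,z)$. An ordered nonadjacent pair $(v,z)$ then receives one share for each $w\in P:=N(v)\setminus N(z)$, in all
\[
\sum_{w\in P}\bigl[x_z(x_z+x_v)-(x_v-x_z)x_w\bigr]=kx_z(x_v+x_z)-(x_v-x_z)\sigma(P).
\]
The pair $(z,v)$ receives $mx_v(x_v+x_z)+(x_v-x_z)\sigma(P')$ with $P'=N(z)\setminus N(v)$. The common neighbors cancel in $\sigma(P)-\sigma(P')=\sigma_v-\sigma_z=(\ell+m)x_v-(\ell+k)x_z$, so the two amounts add up to
\[
(x_v+x_z)(kx_z+mx_v)-(x_v-x_z)(mx_v-kx_z)-\ell(x_v-x_z)^2=2(k+m)x_vx_z-\ell(x_v-x_z)^2.\qedhere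
\]
\end{proof}

Each pair gains from the difference of its neighborhoods and loses from the difference of its Perron entries. If $G$ is regular, $x$ is constant, there is no loss, and Proposition~\ref{prop:avg} follows at once. In general the loss can win.

\begin{example}
Let $G$ be $K_4$ with a pendant vertex $d$ attached at $c$. The other three vertices share one value $x_a$, with $(q-5)x_a=x_c=(q-1)x_d$. By (F1) and (F3), $6\le q\le7$, so $q>n=5$ and $\tau:=x_a/x_d=1+\frac4{q-5}\ge3$. The triples in $\mathcal T$ consist of $d$ and an edge avoiding $c$, and each contributes $2x_d^2(1+2\tau-\tau^2)<0$. Hence $\sum_uR_u<nq$.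
\end{example}

\subsection{Completing the square}

The vector $x$ is a poor test vector for $G_u$ exactly when it is far from constant on $\overline N(u)$, whose vertices are interchangeable in $G_u$. We measure how much $q_u$ exceeds $R_u$ for this reason. Let $\lambda_u$ be the maximum of $y^TQ(G_u)y/\|y\|^2$ over the plane spanned by $x|_{N(u)}$ ($x$ set to zero outside $N(u)$) and the indicator vector $\mathbf 1_{\overline N(u)}$. Then $\lambda_u\le q_u$.

\begin{proposition}\label{prop:red}
Let $p_u$ $(u\in V)$ be real numbers with $p_u\ge\lambda_u$ and $b_u:=p_u-d_u>0$. Then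
\begin{equation}\label{eq:red}
\sum_u(p_u-q)\ \ge\ \sum_u\frac{(b_u-a_u)^2}{b_u}x_u^2+\sum_{\{v,z\}:\,v\ne z,\ v\not\sim z}f(v,z),
\end{equation}
where
\begin{equation}\label{eq:f}
f(v,z)=A_vx_v^2-2\ell x_vx_z+A_zx_z^2,\qquad A_v=b_z+\frac{a_v^2}{b_v}-\ell,\quad A_z=b_v+\frac{a_z^2}{b_z}-\ell .
\end{equation}
\end{proposition}

\begin{proof}
Let $y$ agree with $x$ on $N(u)$. The edges of $G_u$ lie inside $N(u)$ or between $N(u)$ and $\overline N(u)$, so
\begin{equation}\label{eq:QGu}
y^TQ(G_u)y=\mathcal E_u+\bar d_us_u+2\sigma_u\sum_{w\in\overline N(u)}y_w+d_u\sum_{w\in\overline N(u)}y_w^2,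
\end{equation}
and completing the square,
\[
p_u\|y\|^2-y^TQ(G_u)y=b_u\sum_{w\in\overline N(u)}\Bigl(y_w-\frac{\sigma_u}{b_u}\Bigr)^2+\Bigl[(p_u-\bar d_u)s_u-\mathcal E_u-\frac{\bar d_u\sigma_u^2}{b_u}\Bigr].
\]
The bracket is the value of the left side at the vector equal to $\sigma_u/b_u$ on $\overline N(u)$. That vector lies in the plane defining $\lambda_u$, so the bracket is nonnegative. Taking $y=x$,
\[
p_u-R_u\ge\sum_{w\in\overline N(u)}b_u\Bigl(x_w-\frac{a_ux_u}{b_u}\Bigr)^2 .
\]
Sum over $u$ and add Lemma~\ref{lem:triple}. The terms $w=u$ form the first sum in \eqref{eq:red}. A nonadjacent pair $\{v,z\}$ collects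
\[
b_v\Bigl(x_z-\frac{a_vx_v}{b_v}\Bigr)^2+b_z\Bigl(x_v-\frac{a_zx_z}{b_z}\Bigr)^2+2(k+m)x_vx_z-\ell(x_v-x_z)^2 .
\]
The coefficient of $x_vx_z$ is $-2(a_v+a_z)+2(k+m)+2\ell=-2\ell$ by \eqref{eq:a}, and the coefficients of the squares are $A_v$ and $A_z$.
\end{proof}

The mechanism is plainest when $b_v=a_v$ and $b_z=a_z$. Then $A_v=A_z=\ell+k+m$ and
\begin{equation}\label{eq:ideal}
f(v,z)=\ell(x_v-x_z)^2+(k+m)(x_v^2+x_z^2)\ge0 :
\end{equation}
the loss of Lemma~\ref{lem:triple} has changed sign. This already proves the weaker statement $\max_uq_u\ge q$. Otherwise $p_u=q$ is admissible for all $u$, the left side of \eqref{eq:red} is $0$, and \eqref{eq:ideal} forces $k=m=0$ for all nonadjacent pairs; then $G_u=G$ for every $u$, a contradiction.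

For the average we need $p_u\le q_u$, and some $q_u$ may lie below $q$. We choose
\begin{equation}\label{eq:p}
p_u=\begin{cases}q_u&\text{if }q_u\le q,\\ \max(\lambda_u,q)&\text{if }q_u>q.\end{cases}
\end{equation}
Then $\lambda_u\le p_u\le q_u$ and $p_u\ge n$ (in the second case because $q>n$), so $b_u\ge\bar d_u>0$. The choice keeps $p_u$ as close to $q$ as the constraints allow, and it gives information at both extremes: a value $p_u<q$ is the full $Q$-index of $G_u$, so every test vector bounds it from below, while a value $p_u>q$ equals $\lambda_u$ and satisfies an exact equation in terms of $x$. Since $\sum_u(q_u-q)\ge\sum_u(p_u-q)$, Proposition~\ref{prop:avg} follows from \eqref{eq:red} and the next statement.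

\begin{proposition}[pair inequality]\label{prop:pair}
With the choice \eqref{eq:p}, $f(v,z)\ge0$ for all distinct nonadjacent $v,z$.
\end{proposition}

\section{The pair inequality: algebraic cases}\label{sec:pair}

A quadratic form as in \eqref{eq:f} is nonnegative if $A_z>0$ and $A_vA_z\ge\ell^2$. What matters is the position of $b_v$ and $b_z$ relative to $\ell$.

\medskip\noindent\emph{Case A: $(b_v-\ell)(b_z-\ell)\ge0$.} Then $b_vb_z+\ell^2\ge\ell(b_v+b_z)$. As $a_v\ge\ell$, we get $b_vA_v\ge b_vb_z+\ell^2-\ell b_v\ge\ell b_z$, and by symmetry $b_zA_z\ge\ell b_v$. Hence $A_z>0$ and $A_vA_z\ge\ell^2$.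

\medskip
Otherwise name the vertices so that $b_z<\ell<b_v$, and put
\[
B=b_z,\quad C=b_v,\quad \mu=C-\ell>0,\quad \nu=\ell-B>0,\quad \Omega=(\ell+k)^2+B\mu .
\]
Then $BA_z=B(C-\ell)+a_z^2=\Omega$, and $\Omega\ge\ell^2>B\ell$, so $A_z>\ell$. The coefficient $A_v$ is the one that may be small.

\medskip\noindent\emph{Case B: $x_v\le x_z$.} The large coefficient sits at the large entry. Since $A_z>\ell$,
\[
f=\ell(x_v-x_z)^2+(A_v-\ell)x_v^2+(A_z-\ell)x_z^2\ge(A_v+A_z-2\ell)x_v^2,
\]
and $A_v+A_z-2\ell=\bigl(b_v+\frac{a_v^2}{b_v}\bigr)+\bigl(b_z+\frac{a_z^2}{b_z}\bigr)-4\ell\ge2a_v+2a_z-4\ell\ge0$.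

\medskip
For the remaining cases we rewrite the determinant condition.

\begin{lemma}\label{lem:star}
If $b_z<\ell<b_v$ and
\begin{equation}\label{eq:star}
\mu\nu(\Omega+B\ell)\le k(2\ell+k)\,B\ell+m(2\ell+m)\,\Omega,
\end{equation}
then $f(v,z)\ge0$.
\end{lemma}

\begin{proof}
Put $\alpha=k(2\ell+k)$ and $\gamma=m(2\ell+m)$, so $a_z^2=\ell^2+\alpha$ and $a_v^2=\ell^2+\gamma$. From $C=\ell+\mu$ and $B=\ell-\nu$,
\[
CA_v=\gamma+\ell^2-C\nu=\gamma+\ell B-\mu\nu,\qquad \Omega-\ell C=\alpha+B\mu-\ell\mu=\alpha-\mu\nu .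
\]
Therefore
\[
BC(A_vA_z-\ell^2)=\Omega(\gamma-\mu\nu)+\ell B(\Omega-\ell C)=\gamma\Omega+\alpha B\ell-\mu\nu(\Omega+B\ell)\ge0.\qedhere
\]
\end{proof}

Condition \eqref{eq:star} says that $b_v$ and $b_z$ straddle $\ell$ by an amount that is small compared with the difference of the neighborhoods.

\medskip\noindent\emph{Case C: $p_v\le q$.} Then $C\le a_v$, so $\mu\le m$; also $\nu<\ell$ and $B\ell<\Omega$. Hence $\mu\nu(\Omega+B\ell)\le2m\ell\,\Omega$, and \eqref{eq:star} holds.

\medskip\noindent\emph{Case D: $C-B\le2m$.} As $\mu+\nu=C-B$, we have $\mu\nu\le m^2$ and $\nu\le2m$. With $B\mu\le\Omega$ this gives $\mu\nu\Omega\le m^2\Omega$ and $\mu\nu B\ell\le2m\ell\,\Omega$, and \eqref{eq:star} holds.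

\section{The pair inequality: comparing $G_v$ with $G_z$}\label{sec:hard}

It remains to treat a nonadjacent pair with
\begin{equation}\label{eq:hard}
B<\ell<C,\qquad x_z<x_v,\qquad p_v>q,\qquad C-B>2m .
\end{equation}
Algebra alone no longer suffices, since \eqref{eq:star} fails for arbitrary $B<\ell<C$ when $k$ and $m$ are small. But $G_v$ and $G_z$ share the graph induced on the common neighbors, so $p_v$ cannot be much larger than $p_z$ when $k$ is small. We make this quantitative.

Three consequences of \eqref{eq:hard} come first.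
\begin{itemize}
\item[(a)] $p_v=\lambda_v$, by \eqref{eq:p} and $p_v>q$.
\item[(b)] $p_z=q_z<q$, because $p_z=B+i+m<\ell+i+m=q-k$, and the second line of \eqref{eq:p} gives only values $\ge q$.
\item[(c)] $0<k<B$. If $k=0$, then $N(v)\subseteq N(z)$, so $a_vx_v=\sigma_v\le\sigma_z=a_zx_z$ with $a_v\ge\ell=a_z$, contrary to $x_z<x_v$. And $\overline N(z)$ contains $v$, $z$ and $N(v)\setminus N(z)$, so $k<\bar d_z\le B$.
\end{itemize}
Let $I=N(v)\cap N(z)$, $P=N(v)\setminus N(z)$, and
\[
\xi=\frac{\sigma(I)}{\sigma_v},\quad \eta=1-\xi=\frac{\sigma(P)}{\sigma_v},\quad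
\Phi=p_v-p_z=C-B+k-m>0,\quad \varepsilon=p_z-n=B-\bar d_z\ge0 .
\]

\begin{lemma}\label{lem:compare}
Under \eqref{eq:hard},
\begin{equation}\label{eq:compare}
\Phi\Bigl(\frac{\eta^2}k+\frac1C\Bigr)+2\xi^2+\varepsilon S\le2,\qquad\text{where}\quad S=\frac{\eta^2}k+\frac1C-\frac{\xi^2}B .
\end{equation}
\end{lemma}

\begin{proof}
\emph{An equation for $p_v$.} For $y=\theta_1x|_{N(v)}+\theta_2\mathbf 1_{\overline N(v)}$, as in \eqref{eq:QGu},
\[
p_v\|y\|^2-y^TQ(G_v)y=\theta_1^2\bigl[(p_v-\bar d_v)s_v-\mathcal E_v\bigr]-2\theta_1\theta_2\,\bar d_v\sigma_v+\theta_2^2\,\bar d_vC .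
\]
By (a) this form in $(\theta_1,\theta_2)$ is positive semidefinite and vanishes at a nonzero point, so its determinant is zero:
\begin{equation}\label{eq:c1}
(p_v-\bar d_v)s_v=\mathcal E_v+\frac{\bar d_v\sigma_v^2}{C}.
\end{equation}

\emph{A lower bound for $p_z$.} Let $y$ equal $x$ on $I$, $0$ on $N(z)\setminus I$, and $\tau=\sigma(I)/B$ on $\overline N(z)$. Discarding the edges between $I$ and $N(z)\setminus I$, we have $y^TQ(G_z)y\ge\mathcal E(I)+\bar d_zs(I)+2\bar d_z\tau\sigma(I)+d_z\bar d_z\tau^2$, while $\|y\|^2=s(I)+\bar d_z\tau^2$. By (b) and (F1), $p_z\|y\|^2\ge y^TQ(G_z)y$, so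
\begin{equation}\label{eq:c2}
\mathcal E(I)\le(p_z-\bar d_z)s(I)-\bar d_z\bigl(2\tau\sigma(I)-B\tau^2\bigr)=(p_z-\bar d_z)s(I)-\frac{\bar d_z\sigma(I)^2}{B}.
\end{equation}
Here the full $Q$-index is needed, since $y$ need not lie in the plane defining $\lambda_z$.

\emph{The link.} The edges of $G[N(v)]$ not inside $I$ meet $P$. Summing $(x_a+x_b)^2$ over all pairs inside $P$ gives $(k-2)s(P)+\sigma(P)^2$, and over all pairs between $P$ and $I$ gives $i\,s(P)+k\,s(I)+2\sigma(P)\sigma(I)$. Since $\sigma_v=\sigma(I)+\sigma(P)$,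
\begin{equation}\label{eq:c3}
\mathcal E_v\le\mathcal E(I)+d_vs(P)+k\,s(I)+\sigma_v^2-\sigma(I)^2 .
\end{equation}

Insert \eqref{eq:c3} and \eqref{eq:c2} into \eqref{eq:c1}, with $s_v=s(I)+s(P)$. The coefficient of $s(P)$ becomes $p_v-n=\Phi+\varepsilon$. Since $p_u-\bar d_u=b_u+2d_u-n$ and $d_v-d_z=k-m$, the coefficient of $s(I)$ becomes $C-B+2(k-m)-k$. Thus
\[
(C-B+k-2m)\,s(I)+(\Phi+\varepsilon)\,s(P)\le\sigma_v^2\Bigl(1+\frac{\bar d_v}C\Bigr)-\sigma(I)^2\Bigl(1+\frac{\bar d_z}B\Bigr).
\]
The first term is nonnegative because $C-B>2m$; drop it. Use $s(P)\ge\sigma(P)^2/k$ (Cauchy--Schwarz), $\bar d_v=C-(\Phi+\varepsilon)$ and $\bar d_z=B-\varepsilon$, and divide by $\sigma_v^2$: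
\[
(\Phi+\varepsilon)\Bigl(\frac{\eta^2}k+\frac1C\Bigr)+\xi^2\Bigl(2-\frac\varepsilon B\Bigr)\le2 .
\]
Collecting the terms with $\varepsilon$ gives \eqref{eq:compare}.
\end{proof}

We have no control of $\varepsilon$ beyond $\varepsilon\ge0$, so we want to drop $\varepsilon S$, which requires $S\ge0$. The first lemma below shows that this holds whenever $f(v,z)<0$; the second turns the resulting bound on $C-B$ into \eqref{eq:star}. Both are proved in Section~\ref{sec:elem}.

\begin{lemma}\label{lem:S}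
Let $0<k<B$, $m\ge0$, $C>0$, $0<t<1$ and $0\le\xi\le\frac{(1+k)t}{1+m}$ be real numbers with
\begin{equation}\label{eq:neg}
\frac{(1+k)^2t^2}B+B+\frac{(1+m)^2}C+t^2C<(1+t)^2 .
\end{equation}
Then $\frac{(1-\xi)^2}k+\frac1C-\frac{\xi^2}B>0$.
\end{lemma}

\begin{lemma}\label{lem:alg}
Let $0<k<B$, $m\ge0$, $\mu,\nu>0$ be real numbers, $\ell=B+\nu$, $\Omega=(\ell+k)^2+B\mu$ and $\rho=\sqrt{4k(B+m)-3k^2}$. If $\mu+\nu\le m+\rho$, then \eqref{eq:star} holds.
\end{lemma}

\begin{proof}[End of the proof of Proposition~\ref{prop:pair}]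
Assume \eqref{eq:hard} and suppose $f(v,z)<0$. By \eqref{eq:f},
\[
f(v,z)=\Bigl(B+\frac{(\ell+m)^2}C\Bigr)x_v^2+\Bigl(C+\frac{(\ell+k)^2}B\Bigr)x_z^2-\ell(x_v+x_z)^2 .
\]
Dividing $f<0$ by $\ell x_v^2$ gives \eqref{eq:neg} for $t=x_z/x_v\in(0,1)$ and the numbers $k/\ell,m/\ell,B/\ell,C/\ell$ in place of $k,m,B,C$. From $a_zx_z=\sigma_z\ge\sigma(I)=\xi a_vx_v$ we get $\xi\le\frac{(1+k/\ell)t}{1+m/\ell}$. With (c), Lemma~\ref{lem:S} gives $\ell S>0$. Dropping $\varepsilon S\ge0$ in \eqref{eq:compare} and writing $\xi=1-\eta$,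
\[
\Bigl(\frac\Phi k+2\Bigr)\eta^2-4\eta+\frac\Phi C\le0 .
\]
A quadratic with positive leading coefficient that takes a value $\le0$ has nonnegative discriminant, so $\Phi(\Phi+2k)\le4kC$. Since $\Phi-k=C-B-m$ and $C-\Phi=B+m-k$,
\[
(C-B-m)^2=\Phi(\Phi+2k)-4k\Phi+k^2\le4k(C-\Phi)+k^2=4k(B+m)-3k^2 .
\]
Thus $\mu+\nu=C-B\le m+\rho$. Lemma~\ref{lem:alg} gives \eqref{eq:star}, and Lemma~\ref{lem:star} gives $f(v,z)\ge0$, a contradiction. Together with Cases A--D this covers all pairs.
\end{proof}

\section{Two elementary inequalities}\label{sec:elem}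

\begin{proof}[Proof of Lemma~\ref{lem:S}]
Let $S$ be the quantity in question, $X=(1+k)t$, $X_0=\frac12(1+t^2)$ and $\delta=X_0-B$. Since $\frac{(1+m)^2}C+t^2C\ge2(1+m)t\ge2t$, hypothesis \eqref{eq:neg} gives $X^2/B+B<2X_0$, that is,
\begin{equation}\label{eq:X}
X^2<B(2X_0-B)=X_0^2-\delta^2 .
\end{equation}
So $t<X<X_0<1$, and $\xi\le X$ gives $(1-\xi)^2\ge(1-X)^2$. Dividing \eqref{eq:neg} by $(1+m)^2$,
\[
\frac{\xi^2}B\le\frac{X^2}{(1+m)^2B}<\frac{(1+t)^2-B-t^2C}{(1+m)^2}-\frac1C\le(1+t)^2-B-t^2C-\frac1C,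
\]
where the last step uses that the numerator is positive by \eqref{eq:neg}. With $\frac2C+t^2C\ge2\sqrt2\,t$,
\begin{equation}\label{eq:Slow}
S>\frac{(1-X)^2}k+B+2\sqrt2\,t-(1+t)^2 .
\end{equation}

\emph{Case $t\le\sqrt2-1$.} Since $k<B$, we have $\frac{(1-X)^2}k+B>\frac{(1-X)^2}B+B\ge2(1-X)>1-t^2$, so $S>2t(\sqrt2-1-t)\ge0$.

\emph{Case $t>\sqrt2-1$}, so $t>\frac25$. As $k=(X-t)/t$, we have $(1-X)^2/k=\varphi(X)$ with
\[
\varphi(s)=\frac{t(1-s)^2}{s-t}=t\Bigl[\frac{(1-t)^2}{s-t}-2(1-t)+(s-t)\Bigr],\qquad \varphi'(s)=t\Bigl[1-\frac{(1-t)^2}{(s-t)^2}\Bigr].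
\]
For $t<s\le X_0$ we have $s-t\le\frac12(1-t)^2$, so $-\varphi'(s)\ge t\bigl(\frac4{(1-t)^2}-1\bigr)\ge\frac25\bigl(\frac{100}9-1\bigr)>4$. Also $\varphi(X_0)=\frac12t(1+t)^2$, and by \eqref{eq:X}, $X_0-X=\frac{X_0^2-X^2}{X_0+X}>\frac{\delta^2}2$. Hence
\[
\varphi(X)+B\ge\tfrac12t(1+t)^2+2\delta^2+X_0-\delta\ge\tfrac12t(1+t)^2+\tfrac12(1+t^2)-\tfrac18,
\]
and \eqref{eq:Slow} yields $S>\frac12t^3+\frac12t^2+(2\sqrt2-\frac32)t-\frac58$. This polynomial is increasing for $t>0$, and at $t=\frac25$ it exceeds $0.032+0.08+0.52-0.625>0$.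
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:alg}]
The hypotheses and \eqref{eq:star} are homogeneous in $(B,k,m,\mu,\nu)$, so let $B=1$. Then $0<k<1$, $\ell=1+\nu$, $\Omega=(\ell+k)^2+\mu$ and $\frac14\rho^2=k+km-\frac34k^2$. With $\alpha=k(2\ell+k)$ and $\gamma=m(2\ell+m)$ we must show
\[
\Psi(\mu):=\ell(\alpha-\mu\nu)+\Omega(\gamma-\mu\nu)\ge0 .
\]
For fixed $k,m,\nu$ the function $\Psi$ is a quadratic in $\mu$ with leading coefficient $-\nu$, hence concave, and $\Psi(0)>0$. So it suffices to treat the largest admissible value $\mu=m+\rho-\nu>0$. Put $Z=\nu(\rho-\nu)\le\frac14\rho^2$. Then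
\[
\mu\nu=m\nu+Z,\qquad \mu\nu-\gamma=Z-m(2+\nu+m).
\]

\emph{Case $\mu\nu\le\gamma$.} As $\Omega\ge\ell^2\ge\ell$, we have $\Psi\ge\ell(\alpha+\gamma-2\mu\nu)$, and
\[
\alpha+\gamma-2\mu\nu=2k+2k\nu+k^2+2m+m^2-2Z\ge(m-k)^2+\tfrac32k^2+2k\nu+2m>0 .
\]

\emph{Case $\mu\nu>\gamma$.} Then $Z>0$, so $\nu<\rho$. We separate the terms with an explicit factor $m$. Put
\[
\zeta=\nu-\tfrac\rho2,\quad \Omega_0=(\ell+k)^2+\rho-\nu,\quad L=\Omega_0+\ell,\quad \Lambda=(2+2\nu+k)(1+\nu),
\]
so that $Z=k+km-\frac34k^2-\zeta^2$, $\Omega=\Omega_0+m$ and $\ell\alpha=k\Lambda$. Then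
\[
-\Psi=\bigl(Z-m(2+\nu+m)\bigr)(\Omega_0+m)+\ell(m\nu+Z)-k\Lambda=T_1+mT_2,
\]
\[
T_1=\bigl(k-\tfrac34k^2-\zeta^2\bigr)L-k\Lambda,\qquad T_2=kL+Z+\ell\nu-(2+\nu+m)(\Omega_0+m).
\]

\emph{$T_2<0$.} Use $kL\le\Omega_0+\ell$, $(2+\nu+m)(\Omega_0+m)\ge(2+\nu)\Omega_0+2m+m\Omega_0$ and $\ell+\ell\nu=\ell^2$ to get $T_2\le Z+\ell^2-\ell\Omega_0-2m-m\Omega_0$. Since $\ell\Omega_0\ge\Omega_0\ge\ell^2+2k\ge1$ and $Z\le k+m$, this gives $T_2\le-k-2m<0$.

\emph{$T_1\le0$.} We have $L=(1+\nu+k)^2+1+\rho$. With $\rho=2\nu-2\zeta$ and $\Lambda=2+4\nu+2\nu^2+k+k\nu$ this gives $L-\Lambda=-\nu^2+k+k\nu+k^2-2\zeta$. From $(\nu-\zeta)^2=\frac14\rho^2$ we get $\nu^2=k+km-\frac34k^2+2\nu\zeta-\zeta^2$, so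
\[
L-\Lambda=k\nu+\tfrac74k^2-km-2\zeta(1+\nu)+\zeta^2 .
\]
Therefore
\[
-T_1=\bigl(\tfrac34k^2+\zeta^2\bigr)L-k(L-\Lambda)=(L-k)\zeta^2+2k(1+\nu)\zeta+k^2\bigl(\tfrac34L-\nu-\tfrac74k\bigr)+k^2m .
\]
The first three terms have nonnegative sum if $L-k>0$ and $(L-k)(\frac34L-\nu-\frac74k)\ge(1+\nu)^2$. Since $\rho>\nu$, we have $L\ge2+3\nu+\nu^2+2k$. Hence $L-k\ge(1+\nu)(2+\nu)\ge2(1+\nu)$ and $\frac34L-\nu-\frac74k\ge\frac32+\frac54\nu-\frac14k\ge\frac54(1+\nu)$, and the product is at least $\frac52(1+\nu)^2$.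

Thus $\Psi=-T_1-mT_2\ge0$.
\end{proof}

This completes the proofs of Propositions~\ref{prop:pair} and~\ref{prop:avg}, of Theorem~\ref{thm:hier}, and of the inequality in Theorem~\ref{thm:edge}.

\section{The case of equality}\label{sec:eq}

Let $n\ge2$ and $q=q(G)$. If $G=K_{n_1,\dots,n_\omega}$, every edge lies in a clique of size $\omega$, so $\beta(G)=2n(1-\frac1\omega)$ by \eqref{eq:beta}. By Lemma~\ref{lem:multi}, such a graph satisfies $q=\beta(G)$ if and only if $\omega=2$ or all parts are equal. It remains to show that a connected graph with $q=\beta(G)$ is complete multipartite.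

\emph{Suppose $q\le n$.} Then $n\le\beta(G)=q\le n$, so $\beta(G)=n$ and $G$ is triangle-free. Hence $d_u+d_v\le n$ on every edge, and (F3) with $q=n$ forces $d_u+d_v=n$ on every edge. So for each edge $uv$ the set $V$ is the disjoint union of $N(u)$ and $N(v)$, and both sets are independent. Fix an edge $uv$. For $w\in N(u)$ the edge $uw$ gives $N(w)=V\setminus N(u)=N(v)$. Thus $G$ is complete bipartite with parts $N(u)$ and $N(v)$.

\emph{Suppose $q>n$.} The last term of \eqref{eq:chain} is at most $\beta(G)=q$, so $\sum_uq_u=nq$. With the choice \eqref{eq:p}, the left side of \eqref{eq:red} is at most $\sum_u(q_u-q)=0$, and every term on the right is nonnegative by Proposition~\ref{prop:pair}; so every term is zero. The first sum gives $b_u=a_u$ for all $u$. Then \eqref{eq:ideal} applies, and $f(v,z)=0$ forces $k=m=0$: nonadjacent vertices have equal neighborhoods. The relation ``equal or nonadjacent'' is therefore transitive, because $u\not\sim v$ and $v\not\sim w$ give $w\notin N(v)=N(u)$.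 Its classes are independent sets that are completely joined to each other, so $G$ is complete multipartite, with at least two parts since it is connected and $n\ge2$. This completes the proof of Theorem~\ref{thm:edge}. \qed

\begin{thebibliography}{9}
\bibitem{AN} Abreu and Nikiforov, 2013.
\bibitem{KKP} M. Rajesh Kannan, Hitesh Kumar, Shivaramakrishna Pragada, \emph{Localized Tur\'{a}n-type inequalities for $Q$-index}, arXiv:2605.23283 (2026).
\end{thebibliography}
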